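# Rational growth of torus bundle groups

## 1. Matrices of finite order

**Growth.** Let $G$ be a group with a finite generating set $S$. Let $|g|_S$ be the word length of $g$, let $V(n;S)$ be the number of $g\in G$ with $|g|_S\le n$, and let $\sigma(n)$ be the number with $|g|_S=n$. The *growth series* is $\sum_{n\ge0}V(n;S)x^n$, and $G$ has *rational growth with respect to $S$* if this power series is a rational function of $x$. Since
$$\sum_n V(n;S)x^n=\frac1{1-x}\sum_n\sigma(n)x^n ,$$
it is enough to prove that $\sum\sigma(n)x^n$ is rational. Adding inverses to $S$, or removing $1$ from it, does not change word lengths, so we always assume $S=S^{-1}$ and $1\notin S$.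

**The groups.** For $A\in GL(d,\mathbb Z)$ let $G_A=\mathbb Z^d\rtimes_A\mathbb Z$ be the set of pairs $(v,n)$, $v\in\mathbb Z^d$, $n\in\mathbb Z$, with
$$(v,n)(v',n')=(v+A^nv',\,n+n').$$
Put $s=(0,1)$, so $s\,(v,0)\,s^{-1}=(Av,0)$. For $d=2$ and $A\in SL(2,\mathbb Z)$ these are the *torus bundle groups*. Matrices conjugate in $GL(d,\mathbb Z)$ give isomorphic groups.

Picture a word over $S$ as a traveler on $\mathbb Z$ who carries a vector. The *position* of a letter is the $\mathbb Z$-component of the prefix before it. A letter $(f,k)$ read at position $i$ adds $A^if$ to the vector and moves the traveler to $i+k$.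

**Three cases by hand.** Let $S=\{\pm e_1,\pm e_2,s^{\pm1}\}$ and $d=2$. For $A=I$ the group is $\mathbb Z^3$ with its standard generators. Word length is the sum of the lengths of the three coordinates, and $\mathbb Z$ has sphere series $1+2x+2x^2+\dots=\frac{1+x}{1-x}$. So
$$\sum_n\sigma(n)x^n=\Big(\frac{1+x}{1-x}\Big)^3 .$$
For $A=-I$, and for $A=\begin{bmatrix}0&-1\\1&0\end{bmatrix}$, the series is the same. Indeed, the neighbors of $(v,n)$ in the Cayley graph are $(v,n\pm1)$ and $(v+A^nf,n)$ with $f\in F=\{\pm e_1,\pm e_2\}$. Since $A^nF=F$, the Cayley graph is literally that of $\mathbb Z^3$.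

**Proposition 1.** If $A\in SL(2,\mathbb Z)$ and $|\operatorname{tr}A|\le1$ or $A=\pm I$, then $G_A$ has rational growth with respect to every finite generating set.

*Proof.* If $|\operatorname{tr}A|\le1$, the characteristic polynomial is $x^2+1$ or $x^2\pm x+1$. Its roots are distinct roots of unity of order $3$, $4$ or $6$. So $A$ is diagonalizable over $\mathbb C$ and $A^{12}=I$; this also holds for $A=\pm I$. Hence the subgroup $\mathbb Z^2\rtimes12\mathbb Z$, of index $12$, is isomorphic to $\mathbb Z^3$, and $G_A$ is virtually abelian. By a theorem of Benson, virtually abelian groups have rational growth with respect to every finite generating set. $\square$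

**What changes in general.** This argument covers exactly the matrices of finite order. Suppose $G_A$ has an abelian subgroup $H$ of finite index. Then $s^m\in H$ for some $m\ge1$, and $H\supset\ell\,\mathbb Z^2$ for some $\ell\ge1$. Since $s^m$ commutes with $(\ell w,0)$, we get $A^m\ell w=\ell w$ for all $w\in\mathbb Z^2$, so $A^m=I$. For $A$ of infinite order there is therefore no finite-index abelian subgroup, and Benson's theorem says nothing.

## 2. Three kinds of matrices, and the theorems

The conjecture to be settled is stated in Choi, Ho and Pengitore, "Rational growth in torus bundle groups of odd trace", arXiv:2012.07995 (2020): *every torus bundle group has rational growth with respect to some finite generating set.* Besides Benson's theorem, two results are quoted there. If $\operatorname{tr}A$ is even and at least $4$, some finite generating set gives rational growth (Parry). If $A=\begin{bmatrix}0&-1\\1&2k+1\end{bmatrix}$ with $2k+1\ge5$, a specific finite generating set does. We shall use neither of these two.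

The conjecture is true.

**Theorem 2.** For every $A\in SL(2,\mathbb Z)$ the group $G_A=\mathbb Z^2\rtimes_A\mathbb Z$ has rational growth with respect to some finite generating set. Explicitly:

* if $|\operatorname{tr}A|\le1$ or $A=\pm I$, any finite generating set works;
* if $|\operatorname{tr}A|\ge3$, $\{\pm e_1,\pm e_2,s^{\pm1}\}$ works;
* if $A$ is conjugate in $GL(2,\mathbb Z)$ to $\pm\begin{bmatrix}1&m\\0&1\end{bmatrix}$ with $m\ge1$, then in the corresponding basis $\{s^{\pm1}\}\cup\{(j,\delta)\in\mathbb Z^2:\delta=\pm1,\ |j|\le m\}$ works.

**Theorem 3.** Let $A\in GL(d,\mathbb Z)$ have no eigenvalue of modulus $1$. Then $\mathbb Z^d\rtimes_A\mathbb Z$ has rational growth with respect to **every** finite generating set.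

**Corollary 4.** For every $A\in GL(2,\mathbb Z)$, $\mathbb Z^2\rtimes_A\mathbb Z$ has rational growth for some finite generating set, and for every finite generating set unless $A$ is $GL(2,\mathbb Z)$-conjugate to $\pm\begin{bmatrix}1&m\\0&1\end{bmatrix}$ with $m\ge1$. (In that exceptional case no claim is made about all generating sets.)

Two cases of Theorem 2 remain. For trace $\pm2$ we compute every ball explicitly (Section 3). For $|\operatorname{tr}A|\ge3$ the eigenvalues are real with product $1$. If one had modulus $1$, both would equal $1$ or both $-1$, and the trace would be $\pm2$. So Theorem 3 applies, and the second bullet is a special case of it. Sections 4–9 prove Theorem 3.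

Throughout, $\mathbb N=\{0,1,2,\dots\}$, and $[\,\cdot\,]$ is $1$ if the enclosed statement is true and $0$ otherwise.

## 3. Trace $\pm2$: every ball is a union of intervals

Let $\operatorname{tr}A=2\varepsilon$ with $\varepsilon=\pm1$, $A\ne\pm I$. Then $\varepsilon A$ has characteristic polynomial $(x-1)^2$, so it fixes a primitive integer vector. Take this vector as the first basis vector $e_1$. In this basis $\varepsilon A=\begin{bmatrix}1&m\\0&1\end{bmatrix}$ with $m\neq0$, and replacing $e_1$ by $-e_1$ changes the sign of $m$. So we may assume $A=\varepsilon U$, $U=\begin{bmatrix}1&m\\0&1\end{bmatrix}$, $m\ge1$.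

**Choosing the generators.** The plan is to fix the last two coordinates of an element $(h,y,n)$ and to determine which first coordinates $h$ occur in a ball. The obvious set $\{\pm e_1,\pm e_2,s^{\pm1}\}$ makes this unpleasant. Take $A=U$, $m=4$, and the elements $(h,1,0)$ of length at most $3$. Such a word has one letter $e_2$, or three letters $\pm e_2$ (and then $h=0$). In the first case, the other letters can be none ($h=0$), one $\pm e_1$ ($h=\pm1$), two $\pm e_1$ ($h\in\{-2,0,2\}$), or $s$ and $s^{-1}$; in this last case $e_2$ is read at position $0$ or $\pm1$, and $h\in\{0,\pm4\}$. So $h$ ranges over $\{-4,-2,-1,0,1,2,4\}$, with gaps at $\pm3$. We choose generators that fill the gaps: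
$$F=\{(j,\delta):\delta=\pm1,\ |j|\le m\}=-F,\qquad S=F\cup\{s^{\pm1}\}.$$
$F$ generates $\mathbb Z^2$, since it contains $(0,1)$ and $(1,1)$.

**Proposition 5.** If $A=\pm U$ with $m\ge1$, then $G_A$ has rational growth with respect to $S$.

**Step 1: reduction to $\varepsilon=1$.** The neighbors of $(v,n)$ in the Cayley graph of $G_{\varepsilon U}$ are $(v,n\pm1)$ and $(v+A^nf,n)$, $f\in F$. Since $F=-F$, we have $A^nF=\varepsilon^nU^nF=U^nF$. So the identity map of $\mathbb Z^2\times\mathbb Z$ is an isomorphism between the Cayley graphs of $G_{\varepsilon U}$ and $G_U$ fixing the identity element, and the ball sizes agree. From now on $A=U$. Then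
$$(h,y,n)(h',y',n')=(h+h'+mny',\ y+y',\ n+n'),$$
and a letter $(j,\delta)$ at position $i$ contributes $j+im\delta$ to $h$ and $\delta$ to $y$.

**Step 2: symmetries.** These let us treat only $y,n\ge0$ and prove only one of two bounds. The maps $\alpha(h,y,n)=(-h,y,-n)$ and $\beta(h,y,n)=(-h,-y,n)$ are automorphisms. For $\alpha$: $-h-h'+m(-n)y'=-(h+h'+mny')$. For $\beta$: $-h-h'+mn(-y')=-(h+h'+mny')$. Both preserve $S$. Also $(h,y,n)^{-1}=(mny-h,-y,-n)$. Hence $g\mapsto\alpha\beta(g^{-1})$, which is $(h,y,n)\mapsto(mny-h,y,n)$, preserves word length. Put
$$I_\ell(y,n)=\{h:|(h,y,n)|_S\le\ell\}.$$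
By $\alpha$ and $\beta$ its cardinality depends only on $\ell,|y|,|n|$, and it is invariant under $h\mapsto mny-h$.

**Lemma 6.** Let $y,n\ge0$. If $\ell<y+n$ then $I_\ell(y,n)=\emptyset$. Otherwise, with $r=\lfloor(\ell-y-n)/2\rfloor$,
$$I_\ell(y,n)=[mny-M,\,M]\cap\mathbb Z,\qquad M=m\Big(\max_{b\ge0,\ q\ge n,\ b+(q-n)=r}(y+b)(q+2)\;-\;y\Big).$$

The meaning: after the unavoidable $y+n$ letters, $r$ pairs of letters are left. A pair is either a $\delta=1$ letter with a $\delta=-1$ letter ($b$ of these), or one more unit of travel out and back ($q-n$ of these). Check with $m=1$, $\ell=2$, $y=n=0$: here $r=1$, $b=1,q=0$ gives $2$ and $b=0,q=1$ gives $0$, so $M=2$ and $I_2(0,0)=\{-2,\dots,2\}$. Indeed, $(j,1)(j',-1)$ gives $h=j+j'\in[-2,2]$.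

*Proof: upper bound.* Take a word of length at most $\ell$ for $(h,y,n)$ with $a$ letters having $\delta=1$ and $b$ letters having $\delta=-1$; then $a=y+b$. Let its positions (including the final one) range over $[-p,q_0]$, $p\ge0$, $q_0\ge n$. The traveler crosses each unit edge of $[0,n]$ at least once, and each other unit edge of $[-p,q_0]$ at least twice, since he goes there and comes back. So there are at least $n+2p+2(q_0-n)$ letters $s^{\pm1}$. With $q=p+q_0\ge n$,
$$\ell\ \ge\ (y+2b)+n+2(q-n).$$
Hence $\ell\ge y+n$ and $b+(q-n)\le r$. A $\delta=1$ letter contributes at most $m+mq_0$ to $h$, and a $\delta=-1$ letter at most $m+mp$. So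
$$h\le (y+b)(m+mq_0)+b(m+mp)=m\big[y(1+q_0)+b(2+q)\big]\le m\big[(y+b)(q+2)-y\big]\le M .$$
The middle inequality uses $q_0\le q$. The last one holds because the expression is nondecreasing in $q$, so we may raise $q$ until $b+(q-n)=r$. By symmetry, $mny-h\in I_\ell(y,n)$ as well, so $mny-h\le M$.

*Proof: attainment.* Let $(b,q)$ attain the maximum. Walk $0\to q\to n$ using $2q-n$ letters $s^{\pm1}$. This visits all of $0,\dots,q$. Insert $y+b$ letters with $\delta=1$ and $b$ letters with $\delta=-1$ at visited positions of our choice. The length is $2q-n+y+2b=n+y+2r\le\ell$. A $\delta=1$ letter can contribute any integer of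
$$\bigcup_{0\le i\le q}[mi-m,\,mi+m]=[-m,\,mq+m],$$
because consecutive intervals overlap; here the choice of $F$ is used. A $\delta=-1$ letter can contribute any integer of $[-mq-m,m]$. So $h$ can be any integer between a number that is $\le0$ and
$$(mq+m)(y+b)+mb=m[(y+b)(q+2)-y]=M .$$
Thus $[0,M]\cap\mathbb Z\subset I_\ell(y,n)$, and by symmetry $[mny-M,mny]\cap\mathbb Z\subset I_\ell(y,n)$. The choice $b=0$ in the maximum shows $M\ge m(y(n+r+2)-y)=my(n+r+1)\ge mny\ge0$. So the two intervals meet, and their union is $[mny-M,M]\cap\mathbb Z$. $\square$

**Step 3: the series.** Write $\ell=y+n+2r+\theta$ with $\theta\in\{0,1\}$. Summing $|I_\ell(y,n)|=2M-mny+1$ over all $y,n\in\mathbb Z$ and using the symmetries,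
$$\sum_\ell V(\ell)x^\ell=(1+x)\sum_{(y,n,r)\in\mathbb N^3}2^{[y\ne0]+[n\ne0]}\big(2M(y,n,r)-mny+1\big)x^{y+n+2r}.\tag{1}$$
Check at $\ell=1$: $(0,0,0)$ with $\theta=1$ gives $1$; $(1,0,0)$ has $M=m$ and gives $2(2m+1)$; $(0,1,0)$ has $M=0$ and gives $2$. The total is $4m+5=1+|S|$, as it must be.

**Step 4: evaluating $M$.** We remove the maximum. Put $\tau=y+n+r+2$, $D=y-n-2$, $Y=y+b$. Then $q+2=\tau-Y$, so we maximize $Y(\tau-Y)$, a concave parabola with peak at $\tau/2$, over integers $Y\in[y,y+r]$. The maximum is

* $y(n+r+2)$ if $y\ge\tau/2$, i.e. $D\ge r$;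
* $(y+r)(n+2)$ if $y+r\le\tau/2$, i.e. $r\le-D$;
* $\lfloor\tau/2\rfloor\lceil\tau/2\rceil=(\tau^2-[\tau\text{ odd}])/4$ otherwise, since then $y<\tau/2<y+r$ and so $\lfloor\tau/2\rfloor\in[y,y+r]$.

**Step 5: rationality.** We cut $\mathbb N^3$ into pieces on which the summand is polynomial. According to the sign of $D$, and to whether $r\le|D|$, $\mathbb N^3$ is the disjoint union of four sets. Each is parametrized bijectively by the triples of $\mathbb N^3$ that satisfy the stated conditions.

| set | parameters | remaining coordinates | conditions | $y+n+2r$ |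
|---|---|---|---|---|
| $D\ge r$ | $(n,r,k)$ | $y=n+r+2+k$ | none | $2n+3r+k+2$ |
| $D<0,\ r\le-D$ | $(y,r,k)$ | $n=y+r+k-2$ | $r+k\ge1,\ y+r+k\ge2$ | $2y+3r+k-2$ |
| $D\ge0,\ r>D$ | $(n,u,k)$ | $y=n+2+u,\ r=u+1+k$ | none | $2n+3u+2k+4$ |
| $D<0,\ r>-D$ | $(y,u,k)$ | $n=y+u-1,\ r=u+2+k$ | $y+u\ge1$ | $2y+3u+2k+3$ |

Here $k=D-r$ in row 1; $k=-D-r$ in row 2, with $r+k\ge1$ expressing $D<0$ and $y+r+k\ge2$ expressing $n\ge0$; $u=D$ and $k=r-D-1$ in row 3; $u=-D-1$ and $k=r+D-1$ in row 4, with $y+u\ge1$ expressing $n\ge0$. In rows 3 and 4, $\tau=2n+2u+k+5$ and $\tau=2y+2u+k+3$, so the parity of $\tau$ is determined by that of $k$. Hence in every row $2M-mny+1$ is a polynomial in the parameters once the parity of $k$ is fixed.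

The truth values of the conditions, of $y=0$ and of $n=0$ only ask whether certain sums of parameters are $0$, at least $1$, at least $2$, or equal to $1$ or $2$, or they are constant. So they depend only on the numbers $\min(p,3)$, $p$ running over the three parameters. Split each parameter set accordingly (each parameter is fixed as $0$, $1$ or $2$, or is $3$ plus a free element of $\mathbb N$), and also according to the parity of $k$. Then (1) becomes $(1+x)$ times a finite sum of series
$$\sum_{j\in\mathbb N^\rho}Q(j)\,x^{\lambda_0+\lambda_1j_1+\dots+\lambda_\rho j_\rho},\qquad Q\text{ a polynomial},\ \lambda_0\in\mathbb Z,\ \lambda_1,\dots,\lambda_\rho>0 .$$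
Each is $x^{\lambda_0}$ times a linear combination of products of series $\sum_{j\ge0}j^ax^{\lambda j}$. Such a series is $\big(x\frac{d}{dx}\big)^a\frac1{1-x}$ with $x$ replaced by $x^\lambda$, hence rational. This proves Proposition 5. $\square$

## 4. No eigenvalue of modulus one: digits, carries, and an unbounded counter

From here on $A\in GL(d,\mathbb Z)$ has no eigenvalue of modulus $1$, and $\|\cdot\|$ is a fixed norm on $\mathbb R^d$.

**The standard generators as a model.** Let $d=2$, $A\in SL(2,\mathbb Z)$, $t=\operatorname{tr}A$, $|t|\ge3$, $S=\{\pm e_1,\pm e_2,s^{\pm1}\}$, and $n\ge0$. In a word for $(v,n)$ collect the letters of $\mathbb Z^2$ read at position $i$ into a *digit* $d_i\in\mathbb Z^2$; then $v=\sum A^id_i$. If the positions range over $[\alpha,\beta]$ ($\alpha\le0$, $\beta\ge n$), then, as in the proof of Lemma 6, at least $2|\alpha|+n+2(\beta-n)$ letters $s^{\pm1}$ are needed, and the walk $0\to\alpha\to\beta\to n$ attains this. So $|(v,n)|_S$ is the minimum of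
$$\sum_i\|d_i\|_1+2|\alpha|+n+2(\beta-n)\tag{2}$$
over all digit sequences on intervals $[\alpha,\beta]\ni0,n$ with $\sum A^id_i=v$. An element is written in "base $A$", in many ways, and we look for the cheapest.

In a cheapest expression the digits are bounded. By Cayley–Hamilton, $t\,A^if=A^{i+1}f+A^{i-1}f$. If a coordinate of $d_i$ had absolute value at least $5|t|$, with corresponding signed unit vector $f$, we could remove $5|t|$ copies of $f$ from $d_i$ and add $5\operatorname{sgn}(t)f$ to the digits at $i\pm1$. The value does not change, and $[\alpha,\beta]$ grows by at most $1$ at each end, so the cost changes by at most $-5|t|+10+4<0$.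

**Comparing two expressions.** To recognize cheapest expressions with finite memory, we read two expressions in parallel and must check that they have the same value. The next lemma says that this needs only bounded memory.

**Lemma 7 (bounded carries).** For each $N$ there is a finite set $C_N\subset\mathbb Z^d$, $0\in C_N$, such that if $\delta_P,\dots,\delta_Q\in\mathbb Z^d$, $\|\delta_i\|\le N$ and $\sum A^i\delta_i=0$, then
$$c_j:=\sum_{P\le i<j}A^{i-j}\delta_i\in C_N\qquad(P\le j\le Q+1).$$

*Proof.* $c_j$ is an integer vector because $A^{-1}$ is integral, so it suffices to bound $\|c_j\|$ in terms of $N$. Let $\mathbb R^d=L^+\oplus L^-$ be the $A$-invariant splitting belonging to the eigenvalues of modulus $>1$ and $<1$. There are $c\ge1$ and $\theta<1$ with $\|A^{-i}x\|\le c\theta^i\|x\|$ for $x\in L^+$ and $\|A^ix\|\le c\theta^i\|x\|$ for $x\in L^-$, $i\ge0$. The $L^+$-part of $c_j$ is $\sum_{i<j}A^{-(j-i)}\delta_i^+$, bounded by a geometric series. Since the total sum is $0$, also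
$$c_j=-\sum_{i\ge j}A^{i-j}\delta_i,\tag{3}$$
so the $L^-$-part is $-\sum_{i\ge j}A^{i-j}\delta_i^-$, again bounded by a geometric series. Let $C_N$ be the set of all integer vectors satisfying the resulting bound. $\square$

The *carries* $c_j$ satisfy
$$c_P=0,\qquad c_{j+1}=A^{-1}(c_j+\delta_j),\qquad \sum A^i\delta_i=A^{Q+1}c_{Q+1}.\tag{4}$$
So for $\|\delta_i\|\le N$, the condition $\sum A^i\delta_i=0$ holds if and only if all carries lie in $C_N$ and the last one is $0$. A machine can check this with memory $C_N$.

*Example.* $A=\begin{bmatrix}2&1\\1&1\end{bmatrix}$, $A^{-1}=\begin{bmatrix}1&-1\\-1&2\end{bmatrix}$, and the relation $3e_1=Ae_1+A^{-1}e_1$: put $\delta_{-1}=-e_1$, $\delta_0=3e_1$, $\delta_1=-e_1$. Then $c_{-1}=0$, $c_0=A^{-1}(-1,0)=(-1,1)$, $c_1=A^{-1}(2,1)=(1,0)$, $c_2=A^{-1}(0,0)=0$.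

*The hypothesis matters.* For $U$ of Section 3, take $\delta_i=a_ie_2$ with $a_i=1$ on $[0,L)$, $-1$ on $[L,3L)$, $1$ on $[3L,4L)$. Since $U^ie_2=(mi,1)$, and $\sum a_i=0$, $\sum ia_i=0$ by symmetry about $2L-\frac12$, the total is $0$. But $c_L$ has second coordinate $L$. With trace $\pm2$ carries are unbounded.

**The obvious machine, and where it fails.** Given an expression $w$ with bounded digits, guess a better expression $w'$ of the same element, position by position. The machine stores the carry, which is bounded, and the running cost difference $\Delta(j)=\mathrm{cost}(w'_{<j})-\mathrm{cost}(w_{<j})$, in order to see at the end that $w'$ is cheaper. It stops working because $\Delta$ is *not* bounded. Take $A=\begin{bmatrix}2&1\\1&1\end{bmatrix}$, $n=0$, and let $w$ have digits $15e_1$ at positions $3,6,\dots,3r$ and $e_1$ at $3r+3$, with $[\alpha,\beta]=[0,3r+3]$. Replacing each $15e_1$ at $3i$ by $5e_1$ at $3i-1$ and $5e_1$ at $3i+1$ keeps the value and the interval and saves $5$ each time. So the cheapest expression beats $w$ by at least $5r$. With $w'$ cheapest, $\Delta$ ends below or at $-5r$, although all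 digits of $w$ are at most $15$ in size.

**The way out.** We do not need the *best* competitor, only *some* better one. In the example, one replaces a single block and keeps the rest of $w$. In general we follow the best $w'$ until it is ahead by a suitable constant $\kappa$, and then **cross over to $w$**. The two halves do not fit, but by Lemma 7 the mismatch in value is a bounded carry, and repairing it should cost at most $\kappa$. So the spliced competitor is still cheaper, and its running difference stays bounded.

To make this work for every generating set we need three things. A description of words must replace digit sequences when generators have the form $(f,k)$ with arbitrary $k$ (Section 6). Crossings must be repairable at bounded cost (Section 7). Multiplicities in cheapest expressions must be bounded (Section 8). The splicing argument is in Section 9. First we recall how a finite machine yields a rational series.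

## 5. Counting the words of a regular language

A language over a finite alphabet is *regular* if it is recognized by a finite automaton. Deterministic and nondeterministic automata recognize the same languages. Regular languages are closed under Boolean operations, under images by letter-to-letter maps (in particular, projecting a language of pairs to a coordinate), and under left and right quotients by $\{b\}^*$ for a letter $b$. The Büchi–Elgot–Trakhtenbrot theorem states that a language of finite words is regular if and only if it is definable in monadic second-order logic of the word with its order: formulas may speak of the letter at a position, compare positions by $<$, and quantify over positions and over sets of positions.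

**Lemma 8 (counting).** Let $\mathcal N$ be a regular language whose letters have costs in $\mathbb N$ (the cost of a word is the sum), with finitely many words of each cost. Then $\sum_{w\in\mathcal N}x^{\mathrm{cost}(w)}$ is rational.

*Proof.* If $\mathcal N=\emptyset$ there is nothing to prove. Otherwise take a deterministic automaton for $\mathcal N$ in which every state is reachable from the initial state and leads to an accepting one. Let $T(x)_{pq}=\sum_{a:p\to q}x^{\mathrm{cost}(a)}$. A cycle of cost-$0$ letters could be pumped and would give infinitely many accepted words of the same cost. So there is none, and $T(0)$ is nilpotent. Hence some power of $T(x)$ is divisible by $x$, $\sum_kT(x)^k=(I-T(x))^{-1}$ converges $x$-adically, and $\det(I-T(x))$ has constant term $1$. By determinism each accepted word is exactly one path, so the series is a sum of entries of $(I-T(x))^{-1}$, a matrix of rational functions. $\square$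

*Example.* In $\mathbb Z=\langle s\rangle$ the words $s^i$ ($i\ge0$) and $(s^{-1})^i$ ($i\ge1$) form a regular language containing one shortest word for each element; the series is $1+\frac{2x}{1-x}=\frac{1+x}{1-x}$.

So Theorem 3 will follow once we have, for any $S$, a regular language in cost-preserving bijection with $G_A$.

## 6. Words as connected configurations on the line

Let $G=G_A$, let $S$ be finite, symmetric, generating, $1\notin S$. Write $g=(f_g,k_g)$ for $g\in S$ and $k=\max|k_g|$; $k\ge1$ because $S$ generates $G$.

The value of a word depends only on how often each letter is read at each position, not on the order. So we keep only these numbers.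

**Definition.** A *configuration* is a finitely supported map $E:\mathbb Z\times S\to\mathbb N$, viewed as a directed multigraph with vertices in $\mathbb Z$: there are $E(i,g)$ edges labeled $g$ from $i$ (the *tail*) to $i+k_g$. Write $E_i=E(i,\cdot)$, and
$$|E_i|=\sum_gE(i,g),\quad |E|=\sum_i|E_i|,\quad d_i(E)=\sum_gE(i,g)f_g,\quad \mathrm{val}(E)=\sum_iA^id_i(E).$$
$V(E)$ consists of $0$ and all ends of edges. $E_{<a}$, $E_{\ge b}$, $E_{[a,b)}$ are the restrictions to edges with *tails* in the indicated range. $E$ is an *$n$-configuration* if
$$\mathrm{out}(i)-\mathrm{in}(i)=[i=0]-[i=n]\quad\text{for all }i\in\mathbb Z,$$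
and the undirected graph on $V(E)$ is connected.

*Example.* For the standard generators, the word $e_1\,s\,e_2\,s^{-1}$ gives one edge each: a loop $e_1$ at $0$, an edge $s$ from $0$ to $1$, a loop $e_2$ at $1$, an edge $s^{-1}$ from $1$ to $0$. This is a $0$-configuration of value $e_1+Ae_2$. By contrast, a loop $e_1$ at $0$ and a loop $e_2$ at $5$, and nothing else, satisfy the balance condition with $n=0$ but are not connected; no word of length $2$ performs them.

**Lemma 9.** $|(v,n)|_S=\min\{|E|:E\text{ an }n\text{-configuration},\ \mathrm{val}(E)=v\}$.

*Proof.* From a word for $(v,n)$ form the configuration with one edge $(i,g)$ for each letter $g$ read at position $i$. Its edges form a walk from $0$ to $n$. So the balance condition and connectivity hold; $|E|$ is the length, and the value is $v$. Conversely, by Euler's theorem a connected directed multigraph with this balance has an Eulerian trail from $0$ to $n$ (closed if $n=0$; it can start at $0$ because $0\in V(E)$). Its labels form a word in which the position of each letter is the tail of its edge. So the word represents $(\mathrm{val}(E),n)$ and has length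 $|E|$. $\square$

Call an $n$-configuration $E$ *minimal* if $|E|=|(\mathrm{val}(E),n)|_S$.

## 7. Cutting and regluing configurations

We want to glue the part of $E$ left of $a$ to the part of $E'$ right of $b$ by adding few edges. Three defects must be repaired: balance, connectivity, value. Below, $C\ge1$ denotes constants depending only on $A$, $S$ and the norm, possibly different at each occurrence.

**Walks.** Repeating a fixed word for $s$ or $s^{-1}$ gives a word for $s^{q-p}$ of length at most $C|p-q|$. Read from position $p$, it is a walk from $p$ to $q$ that stays within $C(|p-q|+1)$ of $p$, since each letter moves by at most $k$. We call it the *standard walk* from $p$ to $q$.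

**Lemma 10 (cheap vectors).** $|(z,0)|_S\le C(1+\log(1+\|z\|))$ for $z\in\mathbb Z^d$.

For instance, for $A=\begin{bmatrix}2&1\\1&1\end{bmatrix}$ the vector $A^ne_1$ has norm growing exponentially in $n$, while $(A^ne_1,0)=s^ne_1s^{-n}$ has length at most $2n+1$ in the standard generators.

*Proof.* Write $z=z_++z_-$ in $L^+\oplus L^-$. By exponential contraction there is $r\le C(1+\log(1+\|z\|))$ with $\|A^{-r}z_+\|,\|A^rz_-\|\le C$. For $0\le j\le r$ let $y_j,y_j'\in\mathbb Z^d$ be nearest to $A^{-j}z_+$ and $A^jz_-$. Then
$$y_j-Ay_{j+1},\qquad y_j'-A^{-1}y'_{j+1},\qquad y_r,\qquad y_r',\qquad z-y_0-y_0'$$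
are integer vectors of norm at most $C$. The first two are bounded because $A^{-j}z_+-A\cdot A^{-j-1}z_+=0$ and $A^jz_--A^{-1}A^{j+1}z_-=0$, so that only rounding errors remain. By telescoping,
$$y_0=\sum_{j<r}A^j(y_j-Ay_{j+1})+A^ry_r,\qquad y_0'=\sum_{j<r}A^{-j}(y_j'-A^{-1}y_{j+1}')+A^{-r}y_r'.$$
So $z=\sum_{|i|\le r}A^ix_i$ with integer vectors $\|x_i\|\le C$. Walk $0\to r\to-r\to0$, writing each step $s^{\pm1}$ as a word over $S$, and at each $i\in[-r,r]$ insert once a word for $(x_i,0)$; this adds $A^ix_i$ and returns to $i$. There are finitely many possible $x_i$, so each insertion costs at most $C$. The word represents $(z,0)$ and has length at most $C(r+1)$. $\square$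

**Lemma 11 (surgery).** Let $E,E'$ be $n$-configurations and $a\le b$ integers, $R=b-a$, with

(i) $V(E)\not\subset(-\infty,a-k)$,  (ii) $V(E')\not\subset[b+k,\infty)$.

Let $v\in\mathbb Z^d$, define $z\in\mathbb Z^d$ by $v-\mathrm{val}(E_{<a})-\mathrm{val}(E'_{\ge b})=A^az$, and put
$$N=|E_{[a-2k,a)}|+|E'_{[b,b+2k)}|.$$
Then there is a configuration $H$ with $|H|\le C\big(N+R+1+\log(1+\|z\|)\big)$ such that $E_{<a}+E'_{\ge b}+H$ is an $n$-configuration of value $v$.

Conditions (i), (ii) exclude, for example, an $E$ lying entirely far to the left of the seam, which could not be connected to the seam at bounded cost.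

*Proof.* An edge with tail $t$ has both ends in $[t-k,t+k]$; this is used throughout. Put
$$E_0=E_{<a}+E'_{\ge b},\qquad W=[a-k,b+k)\cap\mathbb Z,\qquad \eta_i=[i=0]-[i=n]-(\mathrm{out}-\mathrm{in})_{E_0}(i).$$

**Step 1: the imbalance is confined to $W$ and small.** Let $i<a-k$. Edges of $E$ at $i$ have tails $\le i+k<a$, so all of them are in $E_0$; edges of $E'_{\ge b}$ have ends $\ge b-k\ge a-k>i$. So the edges of $E_0$ at $i$ are those of $E$, and $\eta_i=0$. Let $i\ge b+k$. Edges of $E'$ at $i$ have tails $\ge i-k\ge b$; edges of $E_{<a}$ have ends $<a+k\le i$. So the edges of $E_0$ at $i$ are those of $E'$, and $\eta_i=0$. Clearly $\sum\eta_i=0$. An edge of $E_0$ with an end in $W$ has its tail in $[a-2k,a)$ (if from $E$) or in $[b,b+2k)$ (if from $E'$). So there are at most $N$ of them, and $\sum|\eta_i|\le2N+2$.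

**Step 2: balancing.** We construct $H_1$ with $|H_1|\le C(N+R+1)$ such that $E_0+H_1$ satisfies the balance condition. Adding a walk from $p$ to $q$ changes $\mathrm{out}-\mathrm{in}$ at $i$ by $[i=p]-[i=q]$. So we match units of positive $\eta$ (at $p$) with units of negative $\eta$ (at $q$) and add the standard walk from $p$ to $q$ for each of the at most $N+1$ pairs.

If $R<2k$, all distances in $W$ are at most $4k$, and the total cost is at most $C(N+1)$.

If $R\ge2k$, matching carelessly might cost $N\cdot R$, so we match locally first. Let $W_a=[a-k,a+k)$ and $W_b=[b-k,b+k)$, which are disjoint. Edges of $E_{<a}$ have all ends $<a+k$, and edges of $E'_{\ge b}$ have all ends $\ge b-k\ge a+k$. So no edge of $E_0$ has an end in $[a+k,b-k)$, and $\sum_{i\in[a+k,b-k)}|\eta_i|\le2$. Every edge of $E_0$ has both ends or no end in $(-\infty,a+k)$; summing $\eta_i$ over $i<a+k$ therefore gives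
$$\sum_{W_a}\eta_i=[0<a+k]-[n<a+k]\in\{-1,0,1\},$$
and in the same way $\sum_{W_b}\eta_i=[0\ge b-k]-[n\ge b-k]\in\{-1,0,1\}$. Match first inside $W_a$ and inside $W_b$, at cost at most $C$ per pair. At most $1+1+2=4$ units remain, at mutual distances at most $R+2k$, and matching these costs at most $C(R+1)$.

**Step 3: connecting.** Let $H_2$ be a closed walk from $a\in W$ through all vertices of $W$, made of standard walks between consecutive integers; $|H_2|\le C(R+1)$.

**Step 4: correcting the value.** Define $z'$ by $A^az'=v-\mathrm{val}(E_0+H_1+H_2)$, and let $H_3$ be the closed walk at $a$ given by a shortest word for $(z',0)$. It has value $A^az'$. The tails of $H_1+H_2$ are within $C(R+1)$ of $a$, so $\|z'\|\le\|z\|+C(N+R+1)e^{C(R+1)}$. By Lemma 10, $|H_3|\le C(N+R+1+\log(1+\|z\|))$.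

Put $H=H_1+H_2+H_3$. Size and value are as claimed, and the balance is correct, since closed walks do not change it.

**Step 5: connectivity.** $H$ is connected and its vertex set contains $W$: $H_2$ visits all of $W$, $H_3$ starts at $a\in W$, and each walk of $H_1$ starts in $W$. We show that everything else is attached to $W$.

Let $K$ be a component of the graph of $E_{<a}$ (edges and their ends) missing $W$. Its vertices are $<a+k$ and not in $W$, hence $<a-k$. Edges of $E$ with tail $\ge a$ have ends $\ge a-k$ and do not touch $K$. So $K$ is a component of the connected graph on $V(E)$, i.e. $V(E)=K\subset(-\infty,a-k)$, contradicting (i). Let $K'$ be a component of the graph of $E'_{\ge b}$ missing $W$. Its vertices are $\ge b-k$ and not in $W$, hence $\ge b+k$. Edges of $E'$ with tail $<b$ have ends $<b+k$ and do not touch $K'$. So $V(E')=K'\subset[b+k,\infty)$, contradicting (ii).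

Finally the vertex $0$. If $0<a-k$, then $V(E)\neq\{0\}$ by (i), so $0$ is an end of an edge of $E$, whose tail is $\le k<a$: it belongs to $E_{<a}$. If $0\ge b+k$, then $V(E')\ne\{0\}$ by (ii), so $0$ is an end of an edge of $E'$, whose tail is $\ge-k\ge b$: it belongs to $E'_{\ge b}$. Otherwise $0\in W$. So everything, including $0$, lies in one component. $\square$

## 8. Minimal configurations have bounded multiplicity

For the standard generators, large digits could be reduced by Cayley–Hamilton. For general $S$ we use surgery instead: a stretch with many edges whose two borders have few edges can be cut out and replaced by something short.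

**Lemma 12.** There is $B=B(A,S)\in\mathbb N$ such that every minimal $n$-configuration $E$, for any $n$, has $|E_i|\le B$ for all $i$.

*Proof.* Let $\epsilon_i=|E_i|$ and $\mu=\max_i\epsilon_i$.

**Step 1: an inequality from cutting out $[a,b)$.** Let $a<b$ and suppose some tail lies in $[a,b)$. This tail is in $V(E)$, so (i) and (ii) of Lemma 11 hold with $E'=E$. Apply the lemma with $v=\mathrm{val}(E)$. Here $z=\sum_{i\in[a,b)}A^{i-a}d_i(E)$, so $1+\|z\|\le e^{C(R+1)}(1+\mu)$ and $\log(1+\|z\|)\le C(R+1+\log(1+\mu))$. The new $n$-configuration has the same value and $|E|-\sum_{[a,b)}\epsilon_i+|H|$ edges. By minimality $\sum_{[a,b)}\epsilon_i\le|H|$, i.e.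
$$\sum_{i\in[a,b)}\epsilon_i\le C\Big(\sum_{i\in[a-2k,a)}\epsilon_i+\sum_{i\in[b,b+2k)}\epsilon_i+(b-a)+1+\log(1+\mu)\Big).\tag{5}$$
If no tail lies in $[a,b)$, (5) is trivial. From now on $C$ is the fixed constant of (5).

**Step 2: blocks.** Let $\epsilon_{i_0}=\mu$, $h=2k$, and $\beta_r=\sum_{i\in[i_0+rh,\,i_0+(r+1)h)}\epsilon_i$. Then $\beta_0\ge\mu$ and $\beta_r\le h\mu$ for all $r$. With $a=i_0+r_1h$, $b=i_0+r_2h$, (5) becomes, for $r_1<r_2$,
$$\sum_{r_1\le r<r_2}\beta_r\le C\big(\beta_{r_1-1}+\beta_{r_2}+h(r_2-r_1)+1+\log(1+\mu)\big).\tag{6}$$
Let $\gamma=1/(8C)$ and let $T$ be an integer with $T\gamma\ge2Ch+1$.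

**Step 3: three cases.** If $\beta_r>\gamma\mu$ for all $r\in[-T,-1]$, use (6) with $(r_1,r_2)=(-T,0)$. The left side is at least $T\gamma\mu\ge(2Ch+1)\mu$, the right side is at most $C(2h\mu+hT+1+\log(1+\mu))$. So $\mu\le C(hT+1+\log(1+\mu))$, which bounds $\mu$. If $\beta_r>\gamma\mu$ for all $r\in[1,T]$, use $(r_1,r_2)=(1,T+1)$, with the same conclusion. Otherwise there are $r_1-1\in[-T,-1]$ and $r_2\in[1,T]$ with $\beta_{r_1-1},\beta_{r_2}\le\gamma\mu$. Then $r_1\le0<r_2$ and $r_2-r_1\le2T$, so (6) gives
$$\mu\le\beta_0\le C\big(2\gamma\mu+2hT+1+\log(1+\mu)\big)=\tfrac14\mu+C\big(2hT+1+\log(1+\mu)\big),$$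
so $\frac34\mu\le C(2hT+1+\log(1+\mu))$, and $\mu$ is bounded. All bounds depend only on $A$ and $S$. $\square$

## 9. Splicing: a competitor that is never far ahead or behind

Fix $B$ from Lemma 12. The next lemma is the surgery lemma at a single cut; Lemma 7 bounds the mismatch.

**Lemma 13 (splice).** There is $\kappa=\kappa(A,S)\in\mathbb N$ with the following property. Let $E,E'$ be $n$-configurations of the same value with $|E_i|,|E_i'|\le B$ for all $i$, and let $j\in\mathbb Z$ satisfy
$$V(E)\not\subset(-\infty,j-k),\qquad V(E')\not\subset[j+k,\infty).\tag{7}$$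
Then there is $H$ with $|H|\le\kappa$ such that $E_{<j}+E'_{\ge j}+H$ is an $n$-configuration of the same value.

*Proof.* Apply Lemma 11 with $a=b=j$, $v=\mathrm{val}(E)$. Then $R=0$, $N\le4kB$, and $z=\sum_{i\ge j}A^{i-j}\big(d_i(E)-d_i(E')\big)$. By (3) this is the carry at $j$ of the sequence $\delta_i=d_i(E')-d_i(E)$, which has $\sum A^i\delta_i=0$ and $\|\delta_i\|\le2B\max_g\|f_g\|$. By Lemma 7, $\|z\|$ is bounded. $\square$

We call the result the *splice (left $E$, right $E'$) at $j$*, and say that it is *allowed* if (7) holds. Put $B'=B+\kappa$. A splice has at most $B'$ edges with tail $i$, for every $i$.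

**Words.** To speak of regular languages we write configurations as words. For $N\in\{B,B'\}$ let $\Sigma_N$ be the finite set of pairs consisting of some $u\in\mathbb N^S$ with $|u|\le N$ and a subset of $\{o,t\}$ (marks). The cost of the letter is $|u|$; the letter $(0,\emptyset)$ is called *blank*. Let $\mathcal L_N$ be the set of words over $\Sigma_N$ with exactly one mark $o$ and one mark $t$ such that, calling the position of $o$ zero and that of $t$ $n$, the $u$'s form an $n$-configuration all of whose edge ends lie inside the word. (Here $n$ may be negative.)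

**Lemma 14.** $\mathcal L_N$ is regular.

*Proof.* By the Büchi–Elgot–Trakhtenbrot theorem it suffices to define it in monadic second-order logic. For a fixed integer $c$, the relation $j=i+c$ is definable from the order.

* *Marks:* exactly one position carries $o$, exactly one carries $t$.
* *Ends inside:* if $u_i(g)>0$ then the position $i+k_g$ exists.
* *Balance at $i$:* $|u_i|-\sum_gu_{i-k_g}(g)$, where missing positions count as $0$, equals $[i\text{ carries }o]-[i\text{ carries }t]$. This involves only the letters at distance at most $k$ from $i$, so it is a finite disjunction of local patterns. Outside the word there are no edges and no marks, so balance there is automatic.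
* *Connectivity:* call $i,j$ adjacent if there is an edge from $i$ to $j$ or from $j$ to $i$; this is definable. The condition is that every set of positions that contains the $o$-position and is closed under adjacency contains all ends of edges. $\square$

A word of $\mathcal L_N$ is *reduced* if its first and last letters are not blank. *Every vertex $i\in V(E)$ carries a nonblank letter.* Indeed, if $i=0$ it is marked $o$. If $i\ne0$ and $E_i=0$, then $i$ is the head of an edge, so $1\le\mathrm{in}(i)=[i=n]$, and $i=n$ is marked $t$. So removing blanks from the two ends of a word of $\mathcal L_N$, or adding blanks there (*padding*), gives a word of $\mathcal L_N$. Hence $n$-configurations ($n\in\mathbb Z$) with all $|E_i|\le N$ correspond bijectively to reduced words of $\mathcal L_N$.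

**Normal forms.** Fix a total order on $\Sigma_{B'}$. Compare reduced words with the same $n$ lexicographically, after padding them so that they have equal length and their marks coincide. Further common padding does not change the result, so this is a total order on reduced words with the same $n$. Each $(v,n)$ has at least one minimal configuration (Lemma 9), and only finitely many, since they are connected, contain $0$ and have $|(v,n)|_S$ edges. All have $|E_i|\le B$ (Lemma 12). Let $\mathcal N\subset\mathcal L_B$ be the set of reduced words of those minimal configurations that come first in this order for their element. So $\mathcal N$ is in bijection with $G$, and the cost of a word is the word length of the element.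

Whether $w$ lies in $\mathcal N$ compares $w$ with *all* competitors. The next lemma says that a competitor with bounded running difference always suffices.

**Lemma 15.** Let $\Lambda=2\kappa+B$. Let $w\in\mathcal L_B$ be reduced with $n$-configuration $E$, and $w\notin\mathcal N$. There is an $n$-configuration $E''$ with $|E''_i|\le B'$ for all $i$, $\mathrm{val}(E'')=\mathrm{val}(E)$,
$$\big||E''_{<i}|-|E_{<i}|\big|\le\Lambda\quad\text{for all }i,$$
and either $|E''|<|E|$, or $|E''|=|E|$ and the reduced word of $E''$ precedes $w$.

*Proof.* Let $E'$ be the configuration of the word in $\mathcal N$ for the same element, and $\Delta(j)=|E'_{<j}|-|E_{<j}|$. Then $\Delta(j)=0$ for $j\ll0$, and for $j\gg0$ it is $|E'|-|E|\le0$.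

**Step 1: the best competitor is never far behind, i.e. $\Delta(j)\le\kappa$ for all $j$.** Suppose $\Delta(j)>\kappa$. If the splice (left $E$, right $E'$) at $j$ is allowed, it has at most
$$|E_{<j}|+|E'_{\ge j}|+\kappa=|E'|-\Delta(j)+\kappa<|E'|$$
edges, contradicting the minimality of $E'$. If $V(E)\subset(-\infty,j-k)$, then $E$ has no tails $\ge j$, so $\Delta(j)=|E'_{<j}|-|E|\le|E'|-|E|\le0$. If $V(E')\subset[j+k,\infty)$, then $|E'_{<j}|=0$ and $\Delta(j)\le0$. Each case is a contradiction.

**Step 2: if $E$ is minimal.** Then $|E|=|E'|$, and the word of $E'$ precedes $w$ because $w\notin\mathcal N$. Step 1 with the roles of $E$ and $E'$ exchanged, which is legitimate since $E$ is minimal, gives $-\Delta\le\kappa$. So $|\Delta|\le\kappa$, and $E''=E'$ works.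

From now on $|E'|<|E|$. Only the case that $E'$ runs far ahead must be dealt with. The natural cure is the splice (left $E'$, right $E$); it can be forbidden when $E'$ ends too early. So let
$$J=\{j:V(E')\subset(-\infty,j-k)\}=[j_0,\infty)\cap\mathbb Z .$$
$E'$ has no tails $\ge j_0$.

**Step 3: $E$ still has a lot to do after $E'$ has ended.** Suppose some $j\in J$ has $|E_{\ge j}|>\kappa$. Take the largest such $j$; then $|E_{\ge j+1}|\le\kappa$, so $|E_{\ge j}|\le\kappa+B$. The splice (left $E$, right $E'$) at $j$ is allowed: $E$ has a tail $\ge j$, and $V(E')$ is nonempty and contained in $(-\infty,j-k)$. Since $E'_{\ge j}=0$, the splice is $E''=E_{<j}+H$, and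
$$|E''|\le|E_{<j}|+\kappa<|E_{<j}|+|E_{\ge j}|=|E|.$$
Its running difference is $|H_{<i}|$ for $i\le j$ and $|H_{<i}|-|E_{[j,i)}|$ for $i>j$. So it lies in $[-\kappa-B,\kappa]$.

**Step 4: the remaining case.** Now $|E_{\ge j_0}|\le\kappa$. If $\Delta\ge-\kappa$ everywhere, then $|\Delta|\le\kappa$ by Step 1, and $E''=E'$ works. Otherwise let $j$ be the smallest index with $\Delta(j)<-\kappa$. Then
$$\Delta(j)\ge\Delta(j-1)-|E_{j-1}|\ge-\kappa-B .$$

*If $j\notin J$:* the splice (left $E'$, right $E$) at $j$ is allowed. Its first condition is $j\notin J$; and $V(E)\subset[j+k,\infty)$ would give $|E_{<j}|=0$ and $\Delta(j)\ge0$. It has at most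
$$|E'_{<j}|+|E_{\ge j}|+\kappa=|E|+\Delta(j)+\kappa<|E|$$
edges. Its running difference is $\Delta(\min(i,j))+|H_{<i}|$. Since $-\kappa-B\le\Delta(i)\le\kappa$ for $i\le j$, it lies in $[-\kappa-B,2\kappa]$.

*If $j\in J$:* then $j\ge j_0$ and $\Delta(j_0)\ge-\kappa-B$ (with $-\kappa$ in place of $-\kappa-B$ if $j_0<j$). For $i\ge j_0$, $\Delta(i)=\Delta(j_0)-|E_{[j_0,i)}|\ge-2\kappa-B$, because $E'$ has no tails $\ge j_0$. For $i<j$, $\Delta(i)\ge-\kappa$. Together with Step 1, $|\Delta|\le\Lambda$, and $E''=E'$ works.

In all cases $|E''_i|\le B'$. $\square$

## 10. A regular language of normal forms, and the proofs of the theorems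

**Proof of Theorem 3.** We show that $\mathcal N$ is regular.

**Step 1: the machine for pairs.** Let $N_1=(B+B')\max_g\|f_g\|$. Let $\mathcal X$ be the set of pairs $(w,w'')\in\mathcal L_B\times\mathcal L_{B'}$ of words (not necessarily reduced) of equal length with coinciding marks, with configurations $E,E''$, such that

* the carries of the sequence $\delta_i=d_i(E'')-d_i(E)$, started with $0$ at the first position, stay in $C_{N_1}$ and end at $0$;
* the running difference $|E''_{<i}|-|E_{<i}|$ stays in $[-\Lambda,\Lambda]$;
* the final difference is negative, or it is $0$ and $w''$ precedes $w$ lexicographically.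

$\mathcal X$ is a regular language over $\Sigma_B\times\Sigma_{B'}$. Run automata for $\mathcal L_B$ and $\mathcal L_{B'}$ (Lemma 14) in parallel, check that the marks agree letter by letter, and keep in memory the carry, updated by (4) in the finite set $C_{N_1}$, the running difference in $[-\Lambda,\Lambda]$, and the result of the comparison at the first place where the two words differ. Reject if the carry or the difference leaves its range.

Let $\mathcal Y$ be the projection of $\mathcal X$ to the first coordinate; it is regular.

**Step 2: a reduced $w\in\mathcal L_B$ lies in $\mathcal N$ if and only if no padding of $w$ lies in $\mathcal Y$.** Suppose a padding of $w$ is paired with $w''$ in $\mathcal X$. By (4) the final carry $0$ means $\mathrm{val}(E'')=\mathrm{val}(E)$, and the coinciding marks give the same $n$. So either $|E''|<|E|$ and $E$ is not minimal, or $|E''|=|E|$ and the reduced word of $E''$ precedes $w$. In both cases $w\notin\mathcal N$. Conversely, if $w\notin\mathcal N$, take $E''$ from Lemma 15 and pad the words of $E$ and $E''$ to equal length with coinciding marks. Since $\|\delta_i\|\le N_1$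 and $\sum A^i\delta_i=0$, the carries lie in $C_{N_1}$ by Lemma 7 and the last one is $0$. The other conditions are given by Lemma 15. So the pair is in $\mathcal X$.

**Step 3: conclusion.** With $\flat$ the blank letter, the set of words $w$ such that $\flat^pw\,\flat^q\in\mathcal Y$ for some $p,q\ge0$ is a left and right quotient of $\mathcal Y$ by $\{\flat\}^*$, hence regular. The reduced words of $\mathcal L_B$ form a regular set. So $\mathcal N$, the difference of these two sets, is regular. It is in bijection with $G$, cost corresponding to word length, and spheres in $G$ are finite. By Lemma 8, $\sum_r\sigma(r)x^r=\sum_{w\in\mathcal N}x^{\mathrm{cost}(w)}$ is rational. $\blacksquare$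

**Proof of Theorem 2.** If $|\operatorname{tr}A|\le1$ or $A=\pm I$, this is Proposition 1. If $\operatorname{tr}A=\pm2$ and $A\ne\pm I$, then, as shown at the start of Section 3, $A$ is conjugate in $GL(2,\mathbb Z)$ to $\pm\begin{bmatrix}1&m\\0&1\end{bmatrix}$ with $m\ge1$, and Proposition 5 applies. If $|\operatorname{tr}A|\ge3$, then $A$ has no eigenvalue of modulus $1$ (Section 2), and Theorem 3 applies to every finite generating set, in particular to $\{\pm e_1,\pm e_2,s^{\pm1}\}$. $\blacksquare$

**Proof of Corollary 4.** If $A$ has no eigenvalue of modulus $1$, use Theorem 3. Otherwise let $A\in GL(2,\mathbb Z)$ have an eigenvalue of modulus $1$ and trace $t$.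

* If $\det A=-1$, the characteristic polynomial $x^2-tx-1$ has positive discriminant, so its roots are real with product $-1$. One of them is $\pm1$, so they are $1$ and $-1$, and $A^2=I$. Then $\mathbb Z^2\rtimes2\mathbb Z\cong\mathbb Z^3$ has finite index.
* If $\det A=1$, then $|t|\le2$ by Section 2. If $|t|\le1$ or $A=\pm I$, the group is virtually abelian (Section 1). Otherwise $A$ is conjugate to $\pm\begin{bmatrix}1&m\\0&1\end{bmatrix}$ with $m\ge1$, and Proposition 5 gives one generating set.

In the virtually abelian cases Benson's theorem covers every finite generating set. $\blacksquare$
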